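\title{Dominating Set has no polynomial kernel on weakly 2-closed graphs}

\begin{abstract}
The weak closure number $\gamma$ of a graph is a common refinement of its degeneracy $d$ and its closure number $c$. \textsc{Dominating Set} has kernels of size $k^{O(d^2)}$ and $k^{O(c)}$, and one may ask for a kernel of size $k^{f(\gamma)}$. We show that there is none unless $\mathrm{NP}\subseteq\mathrm{coNP/poly}$: already on graphs with $\gamma\le2$ the problem has no kernel, and no compression, of size polynomial in $k$. For $\gamma\le 1$ the problem is trivial, so the threshold is sharp. The proof is an OR-composition. The input instances hang from the leaves of binary trees whose nodes dominate everything below them, and randomly constructed point--line configurations force all trees to leave the same leaf uncovered.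
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a vertex $v$ of a graph $G$ let $N_G(v)$ be its set of neighbors and $N_G[v]=N_G(v)\cup\{v\}$. The \emph{closure number of $v$ in $G$} is
\[
\mathrm{cl}_G(v)=\max_{w\in V(G)\setminus N_G[v]}|N_G(v)\cap N_G(w)|,
\]
taken as $0$ if $v$ is adjacent to all other vertices. The graph $G$ is \emph{$c$-closed} if $\mathrm{cl}_G(v)<c$ for every vertex $v$, that is, if any two vertices with $c$ common neighbors are adjacent; the smallest such $c$ is the \emph{closure number} $c(G)$. The graph $G$ is \emph{weakly $\gamma$-closed} if its vertices have an ordering $v_1,\dots,v_n$ with $\mathrm{cl}_{G_i}(v_i)<\gamma$ for all $i$, where $G_i=G[\{v_i,\dots,v_n\}]$; the smallest such $\gamma$ is the \emph{weak closure number} $\gamma(G)$. We think of the ordering as deleting the vertices one by one. Finally, the \emph{degeneracy} $d(G)$ is the smallest $d$ such that every subgraph of $G$ has a vertex of degree at most $d$.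

Passing to an induced subgraph that contains $v$ cannot increase $\mathrm{cl}(v)$. Hence $G$ is weakly $\gamma$-closed if and only if every nonempty induced subgraph $G'$ has a vertex $v$ with $\mathrm{cl}_{G'}(v)<\gamma$: given the ordering, take the first vertex of $G'$; conversely, build the ordering greedily. In this form weak closure is to closure what degeneracy is to maximum degree, and we read off
\[
\gamma(G)\le c(G),\qquad \gamma(G)\le d(G)+1,
\]
the second because $\mathrm{cl}_{G'}(v)$ is at most the degree of $v$ in $G'$. The parameters $c$ and $d$ are incomparable: for $n\ge 2$ the clique $K_n$ has $c=1$ and $d=n-1$, and $K_{2,n}$ has $d=2$ and $c=n+1$. The disjoint union of the two has both parameters large and $\gamma\le3$.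

In \textsc{Dominating Set} the input is a graph $G$ and an integer $k\ge0$, and the question is whether some set $D$ of at most $k$ vertices satisfies $N_G[D]=V(G)$. We write $\mathrm{dom}(G)$ for the smallest size of such a set. Let $p(G)$ be a graph parameter. A \emph{kernel of size $g(k,p)$}, where $g$ is a computable function, is a polynomial-time algorithm that maps every instance $(G,k)$ to an equivalent instance $(G',k')$ with $|G'|+k'\le g(k,p(G))$; here $|G'|$ is the encoding size of $G'$. It is known that \textsc{Dominating Set} has a kernel of size $k^{O(d^2)}$, that it has none of size $k^{o(d^2)}$ unless $\mathrm{NP}\subseteq\mathrm{coNP/poly}$, and that it has a kernel of size $k^{O(c)}$. So bounding either $d$ or $c$ gives a kernel polynomial in $k$. Since $\gamma$ lies below both $c$ and $d+1$, the natural guess is that both kernels are instances of one kernel for $\gamma$. This is the question of Koana, Komusiewicz and Sommer~\cite{KKS}: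

\begin{quote}
Is there a computable function $f$ such that \textsc{Dominating Set} has a kernel of size $k^{f(\gamma)}$, where $\gamma=\gamma(G)$?
\end{quote}

The bound is only required for $k\ge2$, where it is meaningful; instances with $k\le1$ are solved in polynomial time and replaced by a fixed instance. The answer is no, and the failure occurs at $\gamma=2$. To state it in full strength, call a \emph{compression to $g(k)$ bits} of \textsc{Dominating Set} on a class of graphs a polynomial-time map that sends each $(G,k)$ with $G$ in the class to a string of at most $g(k)$ bits, such that $\mathrm{dom}(G)\le k$ if and only if the string lies in some fixed, arbitrary language $\mathcal A$.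

\begin{theorem}\label{thm:main}
Assume $\mathrm{NP}\not\subseteq\mathrm{coNP/poly}$. Then for no constants $a,F$ does \textsc{Dominating Set} restricted to graphs with $\gamma(G)\le2$ have a kernel of size $a\,k^F$ (for $k\ge2$). It does not even have a compression to $a\,k^F$ bits into an arbitrary language. Hence there is no function $f$, computable or not, such that \textsc{Dominating Set} has a kernel of size $k^{f(\gamma)}$, even up to factors depending on $\gamma$.
\end{theorem}

\begin{theorem}\label{thm:dichotomy}
If $\gamma(G)\le1$, then $\mathrm{dom}(G)$ is the number of components of $G$, so \textsc{Dominating Set} is polynomial-time solvable on this class and has a kernel of constant size. For every fixed $\gamma_0\ge2$, \textsc{Dominating Set} on weakly $\gamma_0$-closed graphs has no kernel polynomial in $k$ unless $\mathrm{NP}\subseteq\mathrm{coNP/poly}$.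
\end{theorem}

Section~\ref{sec:trees} treats $\gamma\le1$ and isolates the weakly $1$-closed graphs that carry the construction. Section~\ref{sec:or} reduces both theorems to one composition statement, Proposition~\ref{prop:comp}. Section~\ref{sec:model} proves a weighted toy version of it by hand, and Sections~\ref{sec:param}--\ref{sec:dom} prove it.

\paragraph{Notation.} $[n]=\{1,\dots,n\}$. For a binary word $w$, $|w|$ is its length and $w|p$ its prefix of length $p$; a word \emph{extends} each of its prefixes, including itself, and two words are \emph{comparable} if one extends the other. For a nonempty word $y$, $\overline y$ is $y$ with its last bit flipped.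

\section{Weak closure one and prefix trees}\label{sec:trees}

\begin{lemma}\label{lem:one}
If $\gamma(G)\le1$, then every component of $G$ has a vertex adjacent to all its other vertices, and $\mathrm{dom}(G)$ is the number of components of $G$.
\end{lemma}

\begin{proof}
Let $G'$ be a component. It has a vertex $v$ with $\mathrm{cl}_{G'}(v)=0$, so no vertex of $G'$ is at distance exactly $2$ from $v$. As $G'$ is connected, all its other vertices are at distance $1$. Thus one vertex per component suffices, and one per component is necessary.
\end{proof}

Deleting the universal vertex of each component and repeating shows what such graphs look like: nested layers in which each vertex is adjacent to everything below it. The following instance is our main tool. The \emph{prefix tree of height $\rho$} has a \emph{node} $u_y$ for each binary word $y$ with $1\le|y|\le\rho$, and $u_y,u_{y'}$ are adjacent if $y\neq y'$ are comparable. The \emph{level} of $u_y$ is $|y|$, and the words of length $\rho$ are the \emph{leaves}. There is no node for the empty word.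

\begin{example}\label{ex:tree}
A prefix tree of height $\rho$ has $\gamma=1$. Delete the nodes by increasing level. When $u_y$ is deleted, its neighbors are the $u_{y''}$ with $y''$ properly extending $y$, and its non-neighbors are the $u_{y'}$ with $y'$ incomparable to $y$. If $y''$ were comparable to $y'$, then either $y,y'$ would both be prefixes of $y''$, or $y'$ would extend $y''$ and hence $y$; in both cases $y$ and $y'$ would be comparable. So there are no common neighbors. On the other hand the prefixes of a leaf $w$ form a clique of size $\rho$, so $d\ge\rho-1$, and $u_w,u_{\overline w}$ have $\rho-1$ common neighbors, so $c\ge\rho$.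
\end{example}

Prefix trees thus escape both known kernels while their weak closure is as small as possible. To \emph{attach} a new vertex to the tree \emph{at the leaf $w$} means to join it to all nodes $u_y$ with $y$ a nonempty prefix of $w$. A set $D$ \emph{covers} the leaf $w$ if it contains one of these nodes; it then dominates every vertex attached at $w$. The \emph{sibling set} of $w$ consists of the $\rho$ nodes $u_{\overline{w|p}}$, $1\le p\le\rho$, one on each level (Figure~\ref{fig:tree}).

\begin{lemma}\label{lem:sib}
The sibling set of a leaf $w$ covers every leaf $w'\ne w$ and does not cover $w$.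
\end{lemma}

\begin{proof}
If $p$ is the first position where $w'$ and $w$ differ, then $w'|p=\overline{w|p}$. The word $\overline{w|p}$ has length $p$ and differs from $w|p$, so it is not a prefix of $w$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[level distance=10mm, level 1/.style={sibling distance=26mm}, level 2/.style={sibling distance=13mm}, every node/.style={circle,draw,inner sep=1pt,minimum size=7mm,font=\scriptsize}]
\node at (0,0) {0}
  child {node[fill=black!25] {00} child {node {000}} child {node {001}}}
  child {node {01} child {node[fill=black!25] {010}} child {node[very thick] {011}}};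
\node[fill=black!25] at (5.2,0) {1}
  child {node {10} child {node {100}} child {node {101}}}
  child {node {11} child {node {110}} child {node {111}}};
\end{tikzpicture}
\caption{The prefix tree of height $3$. Only the edges between consecutive levels are drawn; each node is adjacent to all nodes below it. The three gray nodes form the sibling set of the leaf $011$: every other leaf has a gray prefix, and $011$ has none.}
\label{fig:tree}
\end{figure}

So $\rho$ nodes switch off all but one of $2^\rho$ leaves, and the remaining leaf can be chosen freely. This is an OR over exponentially many alternatives at small cost.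

\section{Reduction to an OR-composition}\label{sec:or}

A language $\mathcal L\subseteq\{0,1\}^*$ is in $\mathrm{NP/poly}$ if there are a language $\mathcal L'\in\mathrm{NP}$ and \emph{advice} strings $\alpha_\ell$ of length polynomial in $\ell$ such that $x\in\mathcal L$ if and only if $(x,\alpha_{|x|})\in\mathcal L'$. The class $\mathrm{coNP/poly}$ consists of the complements. Both classes are closed under polynomial-time many-one reductions: the advice for inputs of length $\ell$ lists the advice strings for all lengths that the reduction can output. In particular, if an NP-hard language is in $\mathrm{coNP/poly}$, then $\mathrm{NP}\subseteq\mathrm{coNP/poly}$.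

The next lemma, the argument of Fortnow--Santhanam and Dell--van Melkebeek, says that the OR of $t$ hard instances cannot be stored in one bit per instance. It allows advice, and we need this: our gadgets come from the probabilistic method and are handed to the algorithm as advice.

\begin{lemma}\label{lem:fs}
Let $\mathcal L,\mathcal A\subseteq\{0,1\}^*$. Suppose that for every length $\ell$ at which $\mathcal L$ is nonempty there are an integer $t=t(\ell)$ with $1\le t\le\mathrm{poly}(\ell)$ and a map $f_\ell$ from $(\{0,1\}^\ell)^t$ to strings of length at most $t$, such that the maps $f_\ell$ are computed by one polynomial-time algorithm with $\mathrm{poly}(\ell)$ advice, and $f_\ell(x_1,\dots,x_t)\in\mathcal A$ if and only if some $x_i$ is in $\mathcal L$. Then $\mathcal L\in\mathrm{coNP/poly}$.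
\end{lemma}

\begin{proof}
An advice bit settles the length $0$ and marks the lengths at which $\mathcal L$ is empty. Let $\ell\ge1$ be another length and $S=\{0,1\}^\ell\setminus\mathcal L$. We build a short list of strings outside $\mathcal A$ that certify all of $S$. Let $\emptyset\ne S'\subseteq S$. There are fewer than $2^{t+1}$ strings of length at most $t$, so some string $y$ has at least $|S'|^t/2^{t+1}$ preimages in $(S')^t$, and $y\notin\mathcal A$ because these preimages contain no element of $\mathcal L$. Let $V\subseteq S'$ be the set of strings that occur in these preimages. Then $|V|^t\ge|S'|^t/2^{t+1}$, so $|V|\ge|S'|/2^{1+1/t}\ge|S'|/4$. Starting from $S'=S$, put $y$ on the list, remove $V$ from $S'$, and repeat. Since $(3/4)^{3\ell}2^\ell=(27/32)^\ell<1$, the set $S'$ is empty after at most $3\ell$ rounds.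

Now $x\in\{0,1\}^\ell$ lies outside $\mathcal L$ if and only if $f_\ell$ maps some $t$-tuple containing $x$ to a listed string. Indeed, each $x\in S$ was removed in some round and so occurs in a preimage of a listed string, while a tuple containing some $x\in\mathcal L$ is mapped into $\mathcal A$, which contains no listed string. With $t$, the list and the advice for $f_\ell$ as advice, guessing the tuple is an $\mathrm{NP/poly}$ procedure for the complement of $\mathcal L$.
\end{proof}

The input graphs will be induced subgraphs of the composed graph, so they must be weakly $2$-closed themselves; girth at least $5$ (forests have infinite girth) guarantees this, since two nonadjacent vertices with two common neighbors lie on a $4$-cycle. Also, all inputs of one length must have the same threshold, because they share one budget. From now on $\mathcal L$ is the set of strings of length $\binom s2$, with $s\ge4$ divisible by $4$, that are the adjacency bits of a graph $H$ on $[s]$ of girth at least $5$ with $\mathrm{dom}(H)\le s/2$.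

\begin{lemma}\label{lem:hard}
The language $\mathcal L$ is NP-hard.
\end{lemma}

\begin{proof}
We reduce from \textsc{Dominating Set}, which is NP-hard. For a graph $G$ let $G_1$ arise by replacing each edge $uv$ with a path $u,a,b,c,v$. Cycle lengths are multiplied by $4$, so $G_1$ has girth at least $12$. We claim that $\mathrm{dom}(G_1)=\mathrm{dom}(G)+|E(G)|$.

Let $D$ dominate $G$. For an edge $uv$ with $u\in D$ and $v\notin D$ add $c$, the subdivision vertex adjacent to $v$; then $u$ dominates $a$, and $c$ dominates $b,c,v$. For every other edge add $b$, which dominates $a,b,c$. Each $v\in V(G)\setminus D$ has a neighbor in $D$ and hence lies on an edge of the first kind. So the new set, of size $|D|+|E(G)|$, dominates $G_1$.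

Conversely let $D'$ dominate $G_1$. Each triple $\{a,b,c\}$ meets $D'$, because $b$ is dominated. If a triple contains two or more vertices of $D'$, replace them by $u$ and $c$: the size does not grow, and $u,a,b,c,v$, the only vertices that the triple can dominate, stay dominated. So we may assume that each triple contains exactly one vertex of $D'$. Then $D=D'\cap V(G)$ has size $|D'|-|E(G)|$. A vertex $v\in V(G)\setminus D$ is dominated in $G_1$ by a subdivision vertex next to it, say by $c$ on the path $u,a,b,c,v$. Then $a,b\notin D'$, so $a$ is dominated by $u$, and $u\in D$ is a neighbor of $v$ in $G$. Hence $D$ dominates $G$, which proves the claim.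

Let $(G,k_0)$ be an instance. If $k_0\ge|V(G)|$, output $2K_2\in\mathcal L$. Otherwise put $k_1=k_0+|E(G)|$ and $v=|V(G_1)|=|V(G)|+3|E(G)|$, so that $0\le k_1\le v$ and $v\ge1$, and let $x=2v-k_1$, so that $v\le x\le 2v$. Add to $G_1$ a disjoint star with $3v-x$ leaves and $x-1$ isolated vertices. This adds $3v$ vertices in $x$ components, each of domination number $1$, and no cycle. The result has $s=4v$ vertices and girth at least $5$, and its domination number $\mathrm{dom}(G_1)+x$ is at most $2v$ if and only if $\mathrm{dom}(G_1)\le k_1$, that is, $\mathrm{dom}(G)\le k_0$.
\end{proof}

\begin{proposition}\label{prop:comp}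
Fix an integer $R\ge1$ and a real number $a'$. For every $s\ge4$ divisible by $4$ there are integers $B,k$ with $a'\le B\le\mathrm{poly}(s)$ and $2\le k\le B^9$ such that the following holds. One algorithm, with time and advice polynomial in $s$, maps any $B^R$ graphs on $[s]$ of girth at least $5$ to a graph $G$ with $\gamma(G)\le2$ such that $\mathrm{dom}(G)\le k$ if and only if one of the given graphs has domination number at most $s/2$.
\end{proposition}

The point is that the exponent $9$ does not depend on $R$: the number of composed instances exceeds any prescribed power of $k$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:comp}]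
Suppose there is a kernel or a compression of size $ak^F$ for $k\ge2$; enlarging $F$, let $F\ge1$ be an integer. A kernel is a compression: write each bit of the encoding of $G'$ twice, then $01$, then $k'$ in binary. This takes at most $2|G'|+2+(k'+1)\le(2a+3)k^F$ bits, and $\mathcal A$ is the set of encodings of yes-instances. So in either case there is a compression to $a'k^F$ bits for a constant $a'$. Apply Proposition~\ref{prop:comp} with this $a'$ and $R=9F+1$.

Let $\ell=\binom s2$ with $4\mid s$; the language $\mathcal L$ is empty at all other lengths, and $\ell$ determines $s$. Let $t=B^R\le\mathrm{poly}(\ell)$. Given $t$ strings of length $\ell$, read them as graphs on $[s]$ and replace each graph of girth less than $5$ by the edgeless graph on $[s]$; neither is in $\mathcal L$, the latter because its domination number is $s$. Compose the graphs into $(G,k)$ and apply the compression. The output has at most $a'k^F\le B\cdot B^{9F}=t$ bits, and it lies in $\mathcal A$ if and only if some input is in $\mathcal L$. By Lemmas~\ref{lem:fs} and~\ref{lem:hard}, $\mathrm{NP}\subseteq\mathrm{coNP/poly}$, contrary to the assumption.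

A kernel of size $a(\gamma)\,k^{f(\gamma)}$ has size at most $ak^F$ on nonempty graphs with $\gamma\le2$ and $k\ge2$, where $a=\max\{a(1),a(2)\}$ and $F=\max\{1,f(1),f(2)\}$. So no such $f$ exists.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
For $\gamma(G)\le1$ use Lemma~\ref{lem:one}: count components and output $(K_1,1)$ or $(K_1,0)$. For $\gamma_0\ge2$ the class contains all graphs with $\gamma\le2$, so Theorem~\ref{thm:main} applies.
\end{proof}

\section{A weighted model}\label{sec:model}

Write $h=s/2$. Let graphs $H_j$ on $[s]$ be indexed by the $B=2^\beta$ words $j\in\{0,1\}^\beta$. Take prefix trees $T_1,\dots,T_s$ of height $\beta$, with nodes $u^i_y$, and attach vertex $i$ of $H_j$ to $T_i$ at the leaf $j$. For now only the vertices of the $H_j$ have to be dominated. The intended solution takes the sibling set of one leaf $j$ in every tree and a dominating set of $H_j$. We use one tree per vertex because an extra node that covers $j$ in $T_i$ then dominates a single new vertex; with one common tree it would dominate all of $H_j$.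

Two things go wrong. First, the nodes $u_0^i,u_1^i$ cover all leaves of $T_i$, so something must force the sibling sets. Second, even if each tree holds a sibling set, the trees may disagree. Let $s=4$, $\beta=1$, let $H_0$ have the single edge $12$ and $H_1$ the single edge $34$. Both have domination number $3>h$. If $T_1,T_2$ leave the leaf $0$ uncovered and $T_3,T_4$ the leaf $1$, then vertex $1$ of $H_0$ and vertex $3$ of $H_1$ finish the job at cost $2=h$.

Both problems are solved by a selector. Call a pair $(i,p)\in[s]\times[\beta]$ (tree and level) a \emph{slot}, and let $m=\beta s$ be the number of slots. Add \emph{points} $x_j$, $j\in\{0,1\}^\beta$, and for each slot $(i,p)$ and each \emph{class} $j$ a \emph{line} adjacent to all points $x_{j'}$ with $j'\neq j$ and to its \emph{slot node} $u^i_{\overline{j|p}}$. In the model a point costs $n$, every other vertex costs $1$, the lines and the vertices of the $H_j$ have to be dominated, and the budget is $n+m+h$. Suppose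
\[
m+h<n\qquad\text{and}\qquad n+m+h<sB;
\]
for $s=4$, $\beta=3$ we have $m=12$, and $n=15$ works, with budget $29<32$. We claim that the budget suffices if and only if some $H_j$ has $\mathrm{dom}(H_j)\le h$.

If $\mathrm{dom}(H_j)\le h$, take $x_j$, the sibling set of $j$ in every tree, and a dominating set of $H_j$. The point $x_j$ dominates the lines of all classes but $j$, the lines of class $j$ have their slot nodes chosen, and Lemma~\ref{lem:sib} takes care of the $H_{j'}$ with $j'\ne j$. Conversely let $D$ be a solution within the budget. A line in $D$ can be replaced by its slot node, so assume $D$ contains no line. Two points cost $2n>n+m+h$. If $D$ has no point, the lines with slots $(i,\beta)$ force all $sB$ nodes $u^i_{\overline j}$ on the last level, which is too many. So $D$ has exactly one point $x_j$. It dominates no line of class $j$, so these lines force the sibling set of $j$ in every tree, and at most $h$ vertices of $D$ remain. Each tree $T_i$ in which $j$ is covered contains one of the remaining vertices, by Lemma~\ref{lem:sib}; exchange it for vertex $i$ of $H_j$. The remaining vertices that now lie in $H_j$ dominate $H_j$, so $\mathrm{dom}(H_j)\le h$.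

Three steps lead from the model to Proposition~\ref{prop:comp}.

\emph{Columns.} Costs are not available, and for $B\ge 4$ the points $x_j$ with $j$ starting in $0$ and the lines of classes starting in $1$ induce a complete bipartite graph with both sides of size at least $B/2$, which forces $\gamma>B/2$. We replace $x_j$ by a column of $n$ points, and a line passes through one random point of each column except that of its class. A full column still dominates all lines of the other classes, and now two lines rarely share two points. A solution may spread its points over many columns; we show that it then misses so many lines that it behaves like the solution with no point.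

\emph{Copies.} The random selector works only up to an additive error, while yes and no differ by $1$. We take $L$ copies of each input, with $L$ larger than all errors together.

\emph{Stages.} Points and nodes must be dominated too. For this we add \emph{hubs}, which are forced into the solution by pendant vertices. A hub for all points would have $B-1$ common neighbors with each line, so each column has its own hub, and then $k\ge B$: one selector composes at most $k$ inputs. We therefore choose a word $w$ of length $R\beta$ in $R$ stages of $\beta$ bits. Stage $b$ has a copy of its selector, a \emph{plane}, for each possible outcome $w'$ of the earlier stages; the planes share their hubs. The budget pays for one plane per stage, so the lines of all other planes must be dominated for free. They are treated like the unselected inputs: a line in the plane $w'$ is attached at the leaf $w'$ to an \emph{anchor} tree of height $(b-1)\beta$, whose sibling set is forced by the earlier stages. To keep a solution from switching off the selected plane as well, the anchors are spread over more trees than the remaining budget can cover. So the number of trees of height $(b-1)\beta$ exceeds the column size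 at stage $b$, which in turn exceeds the number of slots at stage $b$. Each of these two gaps is a factor $O(\beta)=O(\log B)$, so $R$ stages inflate $k$ only by a power of $\log B$.

\section{Parameters}\label{sec:param}

Fix $R$, $a'$ and $s$ as in Proposition~\ref{prop:comp}, and let $h=s/2$. Let $\beta=\beta_1+\lceil4\log_2s\rceil$, where the integer $\beta_1$ depends only on $R$ and $a'$ and is chosen below. Put
\[
B=2^\beta,\qquad L=B^8,\qquad A=1000\beta,\qquad q=4sA^{2R-1},\qquad \theta=1/q,
\]
and for $1\le b\le R$
\[
\sigma_b=LsA^{2(R-b)},\qquad n_b=A\sigma_b,\qquad m_b=\beta\sum_{r=b}^R\sigma_r,\qquad \varepsilon_b=\theta n_b+16B^6 .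
\]
There will be $\sigma_r$ trees of height $r\beta$; stage $b$ has $B$ columns of $n_b$ points in each plane, has $m_b$ slots, and loses at most $\varepsilon_b$. The number of hubs, the part of the budget intended for what follows stage $b$, and the whole budget are
\[
\eta=RB+\sum_{r=1}^R\sigma_r,\qquad \Lambda_b=Lh+\sum_{b'>b}(n_{b'}+m_{b'})\quad(0\le b\le R),\qquad k=\eta+\Lambda_0 .
\]
A column will count as selected when a $(1-\theta)$-fraction of it is chosen. The value of $\theta$ makes the missing fractions add up to at most $L/2$, and $B$ must be large against $1/\theta$ so that selecting no column is too expensive. We require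
\begin{equation}\label{eq:B}
B\ge64q^3,\qquad B^2\ge64R,\qquad 2B^{11}e^{-B/3000}\le\tfrac14,\qquad B\ge a'.
\end{equation}
The last three hold for all $B\ge2^{\beta_1}$ if $\beta_1$ is large. For the first, $B\ge s^4$ gives $2^{3\beta/4}\ge s^3$, and $64q^3=4096\,s^3(1000\beta)^{6R-3}$, so it suffices that $2^{\beta/4}\ge4096(1000\beta)^{6R-3}$, which holds for all $\beta\ge\beta_1$ if $\beta_1$ is large in terms of $R$. We fix such a $\beta_1$. Then $B\le2^{\beta_1+1}s^4$ is polynomial in $s$, and $1000\le A\le q\le B$.

\begin{lemma}\label{lem:param}
The following hold.
\begin{enumerate}
\item[(P1)] $n_b/1000\le m_b\le n_b/500$, $\ L\le\sigma_b$ and $n_b\le B^9$ for all $b$, and $\sigma_{b-1}=An_b$ for $b\ge2$.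
\item[(P2)] $m_b+\Lambda_b+L<n_b/10$ for $1\le b\le R$.
\item[(P3)] $\Lambda_b+L<\sigma_b/2$ for $1\le b<R$.
\item[(P4)] $\varepsilon_1+\dots+\varepsilon_R\le\frac34L$.
\item[(P5)] $2\le k\le Lq\le B^9$.
\end{enumerate}
\end{lemma}

\begin{proof}
The sequences $\sigma_b$ and $n_b$ decrease with ratio $A^{-2}$, so $\sum_{r\ge b}\sigma_r\le2\sigma_b$ and $\sum_{r\ge b}n_r\le 2n_b$. Hence $\beta\sigma_b\le m_b\le2\beta\sigma_b$, and $\beta\sigma_b=n_b/1000$. Further $L\le Ls=\sigma_R\le\sigma_b$, $\ n_b\le n_1=LsA^{2R-1}=Lq/4\le B^9$, and $\sigma_{b-1}=A^2\sigma_b=An_b$. This is (P1).

For $0\le b<R$ we get $\sum_{b'>b}(n_{b'}+m_{b'})\le1.002\cdot2n_{b+1}\le2.01\,n_{b+1}$. For $1\le b<R$ we have $n_{b+1}=\sigma_b/A$ and $L\le Lh\le\sigma_R\le\sigma_b/A^2$, so $\Lambda_b+L\le2.01\,\sigma_b/A+2\sigma_b/A^2<\sigma_b/2$, which is (P3). Since $\Lambda_R=Lh\le\sigma_R$, we have $\Lambda_b\le\sigma_b$ for all $b\ge1$, and $m_b+\Lambda_b+L\le(2\beta+2)\sigma_b<100\beta\sigma_b=n_b/10$, which is (P2). For (P4), $\theta\sum_bn_b\le2n_1/q=L/2$, and $16RB^6\le B^8/4$ by \eqref{eq:B}. For (P5), $RB\le B^3\le L\le\sigma_1$, $\ \sum_r\sigma_r\le2\sigma_1$, $\ Lh\le\sigma_1$ and $\sigma_1=n_1/A$ give $k\le4n_1/A+2.01\,n_1\le3n_1\le Lq\le B^9$;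 and $k\ge B\ge2$.
\end{proof}

Let $W_b=\{0,1\}^{b\beta}$. Let $\mathcal T_1,\dots,\mathcal T_R$ be disjoint sets with $|\mathcal T_r|=\sigma_r$ and $\mathcal T_R=[s]\times[L]$; their elements name the trees, and $T\in\mathcal T_r$ has height $r\beta$. Stage $b$ decides the bits in positions $(b-1)\beta+1,\dots,b\beta$, so it is responsible for these levels in all trees that have them. Its \emph{slots} and \emph{last-level slots} are
\[
Q_b=\{(T,p):T\in\mathcal T_r,\ r\ge b,\ (b-1)\beta<p\le b\beta\},\qquad Q'_b=\{(T,p)\in Q_b:p=b\beta\}.
\]
Then $|Q_b|=m_b$ and $|Q_b'|\ge\sigma_b$, and $Q_1,\dots,Q_R$ partition the pairs consisting of a tree and one of its levels.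

\section{The selection gadget}\label{sec:gadget}

Fix a stage $b$. Its grid is $P_b=\{0,1\}^\beta\times[n_b]$, with \emph{columns} $P_{b,j}=\{j\}\times[n_b]$. Lines are described by the index set
\[
\mathcal M_b=Q_b\times\{0,1\}^\beta\times[B].
\]
An index $\mu=(\tau,j,\iota)$ has \emph{slot} $\tau(\mu)=\tau$ and \emph{class} $j(\mu)=j$. Where the model had one line for each slot and class, there are now $B$ of them; this is what makes a slot expensive to free and gives the union bounds below enough room. A \emph{gadget} assigns to each $\mu$ a set $P(\mu)\subseteq P_b$ with exactly one element in each column $P_{b,j'}$, $j'\ne j(\mu)$, and none in $P_{b,j(\mu)}$, and, if $b\ge2$, an \emph{anchor} $T_\mu\in\mathcal T_{b-1}$. For $b=1$ there are no anchors, and all conditions below on anchors or on $S$ are void.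

\begin{lemma}\label{lem:gadget}
For each $b\in[R]$ there are a gadget and a set $\mathcal M'_b\subseteq\mathcal M_b$ with $|\mathcal M_b\setminus\mathcal M_b'|\le16B^6$ such that the following hold.
\begin{enumerate}
\item[(G1)] For distinct $\mu,\mu'\in\mathcal M_b'$: \emph{(a)} $|P(\mu)\cap P(\mu')|\le1$; \emph{(b)} if $\tau(\mu)=\tau(\mu')$, then $P(\mu)\cap P(\mu')=\emptyset$ and $T_\mu\ne T_{\mu'}$; \emph{(c)} if $T_\mu=T_{\mu'}$, then $P(\mu)\cap P(\mu')=\emptyset$.
\item[(G2)] For each class $j$, each $\pi\in P_b$ lies in $P(\mu)$ for at most $B$ indices $\mu\in\mathcal M_b$ of class $j$, and each $T\in\mathcal T_{b-1}$ is the anchor of at most $B$ indices $\mu\in\mathcal M_b$ of class $j$.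
\item[(G3)] Let $X\subseteq P_b$ with $|X|\le1.1\,n_b$ and $|X\cap P_{b,j}|\le(1-\theta)n_b$ for all $j$, and let $S\subseteq\mathcal T_{b-1}$ with $|S|\le\sigma_{b-1}/2$. Then more than $LqB$ indices $\mu\in\mathcal M'_b$ satisfy $\tau(\mu)\in Q_b'$, $\ P(\mu)\cap X=\emptyset$ and $T_\mu\notin S$.
\end{enumerate}
\end{lemma}

Property (G1) will give $\gamma\le2$. Property (G2) says that a point outside the selected column, or a covered anchor tree, dominates at most the $B$ lines' worth of one slot, so it saves no more than it costs. Property (G3) is an integrality gap. A set $X$ that contains a $1.1/B$-fraction of each column meets a random line $1.1(B-1)/B\ge1$ times on average, like a full column, yet misses it with probability $(1-1.1/B)^{B-1}$, which is bounded away from $0$; and a $(1-\theta)$-fraction of a single column $P_{b,j}$ is missed by a random line of another class with probability $\theta$.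

\begin{proof}
Write $n,m$ for $n_b,m_b$. Choose the point of each $P(\mu)$ in each column, and each anchor, uniformly and independently. We use Markov's inequality and the Chernoff bounds: if $Y$ is a sum of independent $0/1$ variables with mean $\lambda$, then $\Pr[Y\ge2\lambda]\le e^{-\lambda/3}$ and $\Pr[Y\le\lambda/2]\le e^{-\lambda/8}$. We bound three failure probabilities by $1/4$ each, so some outcome avoids all failures.

\emph{Bad pairs.} Call a pair of distinct indices \emph{bad} if it violates (a), (b) or (c). Since $m$ and $n$ are comparable we cannot expect to have no bad pair, so we delete: let $\mathcal M_b'$ be the set of indices in no bad pair. Then (G1) holds. There are $mB^2$ indices, hence at most $m^2B^4/2$ pairs, and at most $mB^4/2$ pairs with equal slot. Two indices agree in a given column with probability at most $1/n$, independently over columns, and have equal anchors with probability $1/\sigma_{b-1}\le1/n$. So a pair shares two points with probability at most $B^2/(2n^2)$; it shares a point or the anchor with probability at most $B/n+1/n\le2B/n$; it shares a point and the anchor with probability at most $B/n^2$. As $m\le n$, the expected number of bad pairs is at most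
\[
\frac{m^2B^4}2\cdot\frac{B^2}{2n^2}+\frac{mB^4}2\cdot\frac{2B}n+\frac{m^2B^4}2\cdot\frac B{n^2}\le\frac{B^6}4+B^5+\frac{B^5}2\le2B^6 .
\]
With probability at least $3/4$ there are at most $8B^6$ bad pairs, and then at most $16B^6$ indices are deleted.

\emph{Property (G2).} There are $mB$ indices of class $j$. A point of $P_{b,j}$ lies in none of their sets. For any other point the count is binomial with parameters $mB$ and $1/n$, with mean $\lambda=mB/n\in[B/1000,B/500]$ by (P1). It exceeds $B\ge2\lambda$ with probability at most $e^{-\lambda/3}\le e^{-B/3000}$. For a tree the count is binomial with parameters $mB$ and $1/\sigma_{b-1}\le 1/n$, and lowering the success probability only lowers the probability of exceeding $B$. There are at most $B\cdot Bn+B\cdot An\le2B^2n\le2B^{11}$ counts, so by \eqref{eq:B} the failure probability is at most $1/4$.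

\emph{Property (G3).} Fix $X$ and $S$ and let $\xi_j=|X\cap P_{b,j}|/n\in[0,1-\theta]$, so $\sum_j\xi_j\le1.1$. The function $\ln(1-\xi)$ is concave, so on $[0,1-\theta]$ it lies above its chord: $\ln(1-\xi)\ge\frac\xi{1-\theta}\ln\theta$. Since $\theta\le1/4$, we have $1.1/(1-\theta)\le2$, and
\[
\Pr[P(\mu)\cap X=\emptyset]=\prod_{j'\ne j(\mu)}(1-\xi_{j'})\ge\theta^{1.1/(1-\theta)}\ge\theta^2 .
\]
Independently, $T_\mu\notin S$ has probability at least $1/2$. Let $M=|Q'_b|B^2\ge\sigma_bB^2$ be the number of indices with last-level slot. Each has both properties with probability at least $\theta^2/2$, independently over $\mu$, so fewer than $\theta^2M/4$ of them have both with probability at most $e^{-\theta^2M/16}$. Using $\sigma_b=n/A$ and $B\ge64q^3\ge64Aq^2$,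
\[
\frac{\theta^2M}{16}\ge\frac{nB^2}{16Aq^2}\ge4nB .
\]
There are at most $2^{nB}2^{An}\le2^{2nB}$ pairs $(X,S)$, so with probability at least $1-2^{2nB}e^{-4nB}\ge3/4$ every pair leaves at least $\theta^2M/4$ such indices in $\mathcal M_b$. By $\sigma_b\ge L$ and $B\ge64q^3$ this number is at least $LB^2/(4q^2)\ge16LqB$. At most $16B^6\le B^9\le LqB$ of them are deleted, so more than $LqB$ remain.
\end{proof}

We fix one gadget and one set $\mathcal M_b'$ for each $b$. They depend only on $R$, $\beta_1$ and $s$, their descriptions have length polynomial in $B$, and they are the advice.

\section{The composed graph}\label{sec:graph}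

Index the $B^R$ input graphs as $H_w$, $w\in W_R$. The graph $G$ has the following vertices and no edges other than those listed.

\begin{itemize}
\item \emph{Trees.} For each $T\in\mathcal T_r$, a prefix tree of height $r\beta$ with nodes $u^T_y$, and a hub $\kappa_T$ adjacent to all nodes of this tree and to a private pendant vertex.
\item \emph{Points.} For each stage $b$, each $w\in W_{b-1}$ and each $\pi\in P_b$, a point $x^w_\pi$. For each $b$ and $j\in\{0,1\}^\beta$, a hub $g_{b,j}$ adjacent to all $x^w_\pi$ with $w\in W_{b-1}$, $\pi\in P_{b,j}$, and to a private pendant vertex.
\item \emph{Lines.} For each stage $b$, each $w\in W_{b-1}$ and each $\mu\in\mathcal M_b'$, a line $z^w_\mu$. It is adjacent to the points $x^w_\pi$ with $\pi\in P(\mu)$, and to its \emph{slot node} $u^T_y$, where $(T,p)=\tau(\mu)$ and $y=\overline{(w\,j(\mu))|p}$. If $b\ge2$, it is attached to the tree $T_\mu\in\mathcal T_{b-1}$ at the leaf $w$.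
\item \emph{Instances.} For each $w\in W_R$ and $\alpha\in[L]$, a copy $H^\alpha_w$ of $H_w$, whose vertex $i$ is attached to the tree $(i,\alpha)\in\mathcal T_R$ at the leaf $w$.
\end{itemize}

The points $x^w_\pi$ and lines $z^w_\mu$ with a fixed $w$ form the \emph{plane} $w$; the length of $w$ determines the stage. There are $\eta$ hubs. A tree in $\mathcal T_r$ has fewer than $2B^r$ nodes, stage $b$ has $B^bn_b$ points and at most $B^{b+1}m_b$ lines, and there are $B^RLs$ instance vertices, so for fixed $R$ the graph $G$ has size polynomial in $s$ and is computed in polynomial time from the inputs and the gadgets.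

A line meets the trees in two ways, and we record how they differ. Let $T\in\mathcal T_r$, and call the lines with slot node $u^T_y$ the \emph{slot lines} of $u^T_y$.
\begin{enumerate}
\item[(F1)] Every slot line of $u^T_y$ has stage $b=\lceil|y|/\beta\rceil\le r$, has slot $(T,|y|)$, and lies in the plane $y|(b-1)\beta$.
\item[(F2)] The vertices attached to $T$ are the lines of stage $r+1$ with anchor $T$ if $r<R$, and the vertices $i$ of the copies $H^\alpha_w$, $w\in W_R$, if $r=R$ and $T=(i,\alpha)$.
\end{enumerate}
Fact (F1) holds because a stage-$b$ slot has level $p$ with $(b-1)\beta<p\le b\beta$, so the flipped bit lies beyond the word naming the plane.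

\section{Weak closure of the composed graph}\label{sec:closure}

\begin{proposition}\label{prop:gamma}
$\gamma(G)\le2$.
\end{proposition}

\begin{proof}
We delete the vertices in four phases and show that each vertex, when deleted, has at most one common neighbor with each remaining non-neighbor.

\emph{Phase 1: all tree nodes, by increasing level.} Let $u=u^T_y$ with $T\in\mathcal T_r$ be deleted. The nodes of $T$ at proper prefixes of $y$ are gone, so the neighbors of $u$ are $\kappa_T$, the nodes of $T$ at words properly extending $y$, the vertices attached to $T$ at leaves extending $y$, and the slot lines of $u$. Let $v$ be a remaining non-neighbor.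

\emph{$v=u^T_{y'}$ is a node of the same tree.} Then $y,y'$ are incomparable. As in Example~\ref{ex:tree} they have no common neighbor in the tree, and no leaf extends both, so no vertex is joined to both by attachment. A line has only one slot node. A line cannot be attached to $T$ and be a slot line of a node of $T$, since its stage would be $r+1$ by (F2) and at most $r$ by (F1). Only $\kappa_T$ is common.

\emph{$v=u^{T'}_{y'}$ is a node of another tree $T'\in\mathcal T_{r'}$.} Hubs, nodes and instance vertices have node neighbors in only one tree. A line has one slot node and one anchor, so a common neighbor is a line with one of $u,v$ as slot node and the tree of the other as anchor. For a line of stage $b$ the anchor is in $\mathcal T_{b-1}$ and the slot node is in a tree of some $\mathcal T_{r''}$ with $r''\ge b$. So if there is a common neighbor then $r\ne r'$, and the slot node is always the one of $u,v$ whose tree is higher. It determines the plane and the slot by (F1), and the other tree is the anchor. By (G1b) at most one index has a given slot and a given anchor.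

\emph{$v=x^{w}_\pi$ is a point of stage $b'$.} Its neighbors are a hub $g_{b',j}$, which is not adjacent to $u$, and the lines $z^w_\mu$ with $\pi\in P(\mu)$. If $b'=r+1$, such a line adjacent to $u$ has anchor $T$, and by (G1c) at most one index with anchor $T$ contains $\pi$. If $b'\le r$, it has slot $(T,|y|)$, and by (G1b) at most one index with this slot contains $\pi$. If $b'>r+1$, there is none.

\emph{$v$ is a line.} Its neighbors are points, which are not adjacent to $u$, and nodes. A common neighbor is a node $u^T_{y''}$ with $y''$ extending $y$. If it is joined to $v$ by attachment at a leaf $w$, then $w$ extends $y''$ and hence $y$, so $v$ is adjacent to $u$, which is false. Only the slot node of $v$ remains.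

\emph{$v$ is a vertex of $H^\alpha_w$.} Its node neighbors come from attachment, so by the argument just given none is common. Its other neighbors lie in $H^\alpha_w$, and by (F2) at most one vertex of $H_w^\alpha$ is attached to $T$.

\emph{$v$ is a hub or a pendant.} The pendant of $\kappa_T$ shares $\kappa_T$ with $u$. The neighbors of any other such $v$ are hubs other than $\kappa_T$, pendants, points, or nodes of other trees, and none of these is adjacent to $u$.

\emph{Phase 2: all lines.} A line is now adjacent only to points of its plane, and the other neighbors of points are lines of the same plane and hubs $g_{b,j}$. Two lines of a plane share at most one point by (G1a), and a line shares at most one point with $g_{b,j}$ because it has at most one point in each column.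

\emph{Phase 3: all points.} Each has degree one.

\emph{Phase 4: the rest.} What remains is a disjoint union of edges (hub and pendant) and copies of the $H_w$. It has girth at least $5$, so nonadjacent vertices have at most one common neighbor, and any order works.
\end{proof}

The girth hypothesis enters only in Phase~4. Some condition is needed there: a $4$-cycle has $\gamma=3$, so if an input were a $4$-cycle, then $\gamma(G)\ge3$.

\begin{remark}
There is no conflict with the kernels for $d$ and $c$. For $T\in\mathcal T_R$ and a leaf $w$, the nodes at prefixes of $w$ and $\kappa_T$ form a clique of size $R\beta+1$, and $u^T_w,u^T_{\overline w}$ have at least $R\beta$ common neighbors. So $d(G)\ge R\beta$ and $c(G)>R\beta$, and $\beta\ge 4\log_2 s$ is unbounded.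
\end{remark}

\section{The domination number of the composed graph}\label{sec:dom}

\begin{proposition}\label{prop:complete}
If $\mathrm{dom}(H_w)\le h$ for some $w\in W_R$, then $\mathrm{dom}(G)\le k$.
\end{proposition}

\begin{proof}
Write $w=j_1\cdots j_R$ with $j_b\in\{0,1\}^\beta$, and $w_b=w|b\beta$. Let $D$ consist of all hubs; for each $b$, the $n_b$ points $x^{w_{b-1}}_\pi$ with $\pi\in P_{b,j_b}$; for each $r$ and $T\in\mathcal T_r$, the sibling set of the leaf $w_r$ in $T$; and a minimum dominating set of each copy $H_w^\alpha$. The sibling sets have one node for each tree and level, that is, $\sum_b|Q_b|=\sum_bm_b$ nodes. So $|D|\le\eta+\sum_b(n_b+m_b)+Lh=k$.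

The hubs dominate all pendants, points and nodes. By Lemma~\ref{lem:sib}, every vertex attached to a tree of $\mathcal T_r$ at a leaf other than $w_r$ is dominated. This settles the copies of $H_{w'}$ for $w'\neq w$ and the stage-$b$ lines in planes other than $w_{b-1}$ (stage $1$ has only one plane). Consider a line $z^{w_{b-1}}_\mu$ of stage $b$. If $j(\mu)\ne j_b$, it has a point in the column $j_b$ of its plane, and this point is in $D$. If $j(\mu)=j_b$ and $\tau(\mu)=(T,p)$, its slot node is $u^T_{\overline{w_b|p}}=u^T_{\overline{w|p}}$, which is in the sibling set chosen in $T$. The copies $H^\alpha_w$ are dominated from inside.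
\end{proof}

\begin{proposition}\label{prop:sound}
If $\mathrm{dom}(G)\le k$, then $\mathrm{dom}(H_w)\le h$ for some $w\in W_R$.
\end{proposition}

The proof follows the model stage by stage. At stage $b$ we find a selected column, which extends the word by $\beta$ bits, and we show that $D$ spends almost the intended amount $n_b+m_b$ on this stage. This keeps the remaining budget small, which is what the next stage needs.

\begin{proof}
Let $D$ dominate $G$ with $|D|\le k$.

\emph{Normalization.} To dominate a pendant, $D$ contains it or its hub. Exchanging pendants for their hubs, we may assume that $D$ contains all $\eta$ hubs and no pendant. Now all points and nodes are dominated by hubs. Replace each line in $D$ by its slot node: the line stays dominated, and its neighbors are points and nodes. So $D$ consists of the hubs, points, nodes and instance vertices, and $|D|\le k$.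

\emph{Accounting.} We shall choose $j_1,\dots,j_R\in\{0,1\}^\beta$ one after the other; let $w_b=j_1\cdots j_b$, with $w_0$ the empty word. Define subsets of $D$:
\begin{itemize}
\item $D_b^{\mathrm{pt}}$ $(1\le b\le R)$: the points of the plane $w_{b-1}$ in $D$;
\item $D_b^{\mathrm{sib}}$ $(1\le b\le R)$: the nodes $u^T_{\overline{w_b|p}}$ with $(T,p)\in Q_b$ that are in $D$;
\item $D_b^{\mathrm{path}}$ $(2\le b\le R+1)$: the nodes $u^T_y\in D$ with $T\in\mathcal T_{b-1}$ and $y$ a prefix of $w_{b-1}$; and $D_1^{\mathrm{path}}=\emptyset$.
\end{itemize}
The sets $D_b^{\mathrm{pt}}$ and $D_b^{\mathrm{path}}$ are defined once $w_{b-1}$ is chosen, and $D_b^{\mathrm{sib}}$ once $w_b$ is. All sets defined at a given time are pairwise disjoint. Indeed, the sets $D_b^{\mathrm{pt}}$ lie in different planes, the sets $D_b^{\mathrm{sib}}$ on different levels, and the sets $D^{\mathrm{path}}_b$ in different trees; and the word of a node in some $D^{\mathrm{path}}_b$ is a prefix of the word chosen so far, while the word of a node in some $D_{b}^{\mathrm{sib}}$ is not. Let $D_b=D_b^{\mathrm{pt}}\cup D_b^{\mathrm{sib}}\cup D_b^{\mathrm{path}}$ for $b\le R$. We choose $j_b$ so that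
\begin{equation}\label{eq:stage}
|D_b|\ge n_b+m_b-\varepsilon_b .
\end{equation}
If \eqref{eq:stage} holds for all stages before $b$, where $1\le b\le R+1$, then the set $D_{\ge b}$ of vertices of $D$ that are not hubs and not in $D_1\cup\dots\cup D_{b-1}$ satisfies, by (P4),
\begin{equation}\label{eq:rest}
|D_{\ge b}|\le k-\eta-\sum_{b'<b}(n_{b'}+m_{b'})+\tfrac34L=\Lambda_{b-1}+\tfrac34L .
\end{equation}

\emph{Stage $b\le R$.} Let $w=w_{b-1}$. Let $X=\{\pi\in P_b:x^w_\pi\in D\}$, and let $S$ be the set of trees $T\in\mathcal T_{b-1}$ in which $D$ covers the leaf $w$ ($S=\emptyset$ for $b=1$). Then $|X|=|D_b^{\mathrm{pt}}|$ and $|S|\le|D_b^{\mathrm{path}}|$, and both sets of vertices lie in $D_{\ge b}$. By \eqref{eq:rest} and (P2),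
\[
|X|\le n_b+m_b+\Lambda_b+L<1.1\,n_b ,
\]
and for $b\ge2$, by \eqref{eq:rest} and (P3), $|S|\le\Lambda_{b-1}+L<\sigma_{b-1}/2$. The first bound is the counterpart of ``two points are too expensive''; the second says that the plane $w$ has not been switched off through its anchors.

Call $\mu\in\mathcal M_b'$ \emph{exposed} if $P(\mu)\cap X=\emptyset$ and $T_\mu\notin S$. The line $z^w_\mu$ is not in $D$, and its neighbors are its points, the nodes of $T_\mu$ at prefixes of $w$, and its slot node. So the slot node of the line of an exposed index is in $D$.

\emph{Some column is selected.} Suppose $|X\cap P_{b,j}|\le(1-\theta)n_b$ for all $j$. By (G3), more than $LqB$ indices with last-level slot are exposed. The slot node for slot $(T,b\beta)$ and class $j$ is $u^T_{\overline{wj}}$, which determines $T$ and $j$, so at most $B$ of these indices share a slot node. (This is why only the last level is counted: on higher levels different classes share slot nodes.) Hence $|D|>Lq\ge k$ by (P5), a contradiction. So there is $j$ with $|X\cap P_{b,j}|>(1-\theta)n_b$. Put $j_b=j$, so $w_b=wj$, and let $e=|X\setminus P_{b,j}|$.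

\emph{Almost all slots are forced.} Let $\tau=(T,p)\in Q_b$. Call $\tau$ \emph{damaged} if some $(\tau,j,\iota)$ is not in $\mathcal M'_b$; at most $16B^6$ slots are damaged. Call $\tau$ \emph{freed} if it is not damaged and $u^T_{\overline{w_b|p}}\notin D$. This node is the slot node of all $B$ lines $z^w_\mu$ with $\mu=(\tau,j,\iota)$, so for a freed slot none of these $B$ indices is exposed. An index $\mu\in\mathcal M_b'$ of class $j$ that is not exposed has $T_\mu\in S$, or $P(\mu)$ meets $X$, and in the latter case it meets $X\setminus P_{b,j}$ because $P(\mu)$ avoids the column $j$. By (G2) there are at most $(e+|S|)B$ such indices, so at most $e+|S|$ slots are freed. Distinct slots give distinct nodes, so $|D_b^{\mathrm{sib}}|\ge m_b-16B^6-e-|S|$, and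
\[
|D_b|\ge\bigl((1-\theta)n_b+e\bigr)+\bigl(m_b-16B^6-e-|S|\bigr)+|S|=n_b+m_b-\varepsilon_b .
\]
This is \eqref{eq:stage}: what the stray points and covered anchors save, they cost.

\emph{The instances.} Let $w=w_R$. For $\alpha\in[L]$ let $I_\alpha$ be the set of $i\in[s]$ such that $D$ covers the leaf $w$ in the tree $(i,\alpha)$. Each such tree contains a node of $D^{\mathrm{path}}_{R+1}$, so $\sum_\alpha|I_\alpha|\le|D^{\mathrm{path}}_{R+1}|$. The set $D_{R+1}^{\mathrm{path}}$ and the sets $D\cap V(H_w^\alpha)$ are disjoint subsets of $D_{\ge R+1}$, so \eqref{eq:rest} with $\Lambda_R=Lh$ gives
\[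
\sum_{\alpha\in[L]}\bigl(|D\cap V(H^\alpha_w)|+|I_\alpha|\bigr)\le Lh+\tfrac34L<L(h+1).
\]
Hence $|D\cap V(H_w^\alpha)|+|I_\alpha|\le h$ for some $\alpha$. The only neighbors of vertex $i$ of $H_w^\alpha$ outside the copy are the nodes of the tree $(i,\alpha)$ at prefixes of $w$, so for $i\notin I_\alpha$ this vertex is dominated by $D\cap V(H_w^\alpha)$. Together with the vertices $i\in I_\alpha$ we obtain a dominating set of $H^\alpha_w$ of size at most $h$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:comp}]
The bounds on $B$ and $k$ are \eqref{eq:B}, the estimate $B\le2^{\beta_1+1}s^4$, and (P5). The advice and the running time are bounded in Sections~\ref{sec:gadget} and~\ref{sec:graph}. The properties of $G$ are Propositions~\ref{prop:gamma}, \ref{prop:complete} and~\ref{prop:sound}.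
\end{proof}

\begin{thebibliography}{1}
\bibitem{KKS}
Tomohiro Koana, Christian Komusiewicz, and Frank Sommer,
\emph{Essentially Tight Kernels for (Weakly) Closed Graphs},
arXiv:2103.03914 (2021).
\end{thebibliography}
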